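\title{Closed fractional intersecting families with distinct set sizes}

\begin{abstract}
Fix a rational number $\theta\in(0,1)$ and an integer $r\ge3$. A family of subsets of $\{1,\dots,n\}$ is $r$-closed $\theta$-intersecting if the intersection of any $t$ members, $2\le t\le r$, has exactly $\theta$ times the size of one of them. We consider such families in which all members have different sizes. It has been asked whether they have $O(\sqrt n)$ members. We show that the answer is negative for every $\theta$ and $r$: the largest such family has $\Theta(\sqrt{n\log\log n})$ members, with constants that depend only on $\theta$.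
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $[n]=\{1,\dots,n\}$. Fix a fraction $\theta=a/b\in(0,1)$ with $\gcd(a,b)=1$ and an integer $r\ge3$. A family $\mathcal F$ of subsets of $[n]$ is \emph{$r$-closed $\theta$-intersecting} if for every $t$ with $2\le t\le r$ and all distinct $A_1,\dots,A_t\in\mathcal F$,
\begin{equation}\label{eq:closed}
|A_1\cap\dots\cap A_t|\in\{\theta|A_1|,\dots,\theta|A_t|\}.
\end{equation}
Thus every intersection of at most $r$ members occupies exactly the fraction $\theta$ of one of them. It is known that such a family has size at most linear in $n$, and that this is best possible up to a constant factor. A linear number of members is easy to reach: take a common core of $a$ points and attach to it pairwise disjoint petals of $b-a$ points each. All $\lfloor (n-a)/(b-a)\rfloor$ sets have size $b$, and all intersections have size $a=\theta b$.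

In this example all members have the same size. We study the opposite extreme. Let $f_{\theta,r}(n)$ be the largest size of an $r$-closed $\theta$-intersecting family on $[n]$ whose members have pairwise distinct sizes. The example adapts as follows. Take a chain of cores $K_1\subseteq K_2\subseteq\dots\subseteq K_M$ with $|K_t|=at$, and pairwise disjoint petals $X_1,\dots,X_M$, disjoint from $K_M$, with $|X_t|=(b-a)t$. The sets $A_t=K_t\cup X_t$ have sizes $bt$, and for $t_1<\dots<t_l$ with $l\ge2$ the intersection $A_{t_1}\cap\dots\cap A_{t_l}=K_{t_1}$ has size $\theta|A_{t_1}|$. The family uses $aM+(b-a)M(M+1)/2\le bM^2$ points, so $f_{\theta,r}(n)\ge\lfloor\sqrt{n/b}\rfloor$.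

Here the cores are almost free, because they are nested, and the petals are expensive: $m$ sets of distinct sizes have total size at least $m(m-1)/2$, and the petals carry the fraction $1-\theta$ of it. To do better one must let petals overlap, and \eqref{eq:closed} restricts overlaps severely. If these restrictions forced a point to lie in a bounded number of petals on average, then $m^2=O(n)$ would follow. This suggests the question posed by Balachandran, Bhattacharya, Kher, Mathew and Sankarnarayanan \cite{BBKMS}: is there a constant $C=C(\theta,r)$ with $f_{\theta,r}(n)\le C\sqrt n$ for all $n$? The answer is no, by a narrow margin. Throughout, $\log$ is the natural logarithm.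

\begin{theorem}\label{thm:main}
Let $\theta=a/b\in(0,1)$ with $\gcd(a,b)=1$, and let $r\ge3$. There are constants $c,C>0$ depending only on $\theta$ such that for all $n\ge16$,
\[
c\sqrt{n\log\log n}\;\le\; f_{\theta,r}(n)\;\le\; C\sqrt{n\log\log n}.
\]
In particular $f_{\theta,r}(n)/\sqrt n\to\infty$, so the bound $O(\sqrt n)$ fails for every $\theta$ and $r$. The families that give the lower bound satisfy \eqref{eq:closed} for all $t\ge2$ simultaneously, and the upper bound uses \eqref{eq:closed} only for $t=2$ and $t=3$.
\end{theorem}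

Section~\ref{sec:petals} shows that all but $O(\sqrt n)$ members of a family split into nested cores and petals, and it reduces the theorem to one question: in how many petals can a point lie on average? Section~\ref{sec:upper} bounds this average by $O(\log\log n)$, and Sections~\ref{sec:patterns}--\ref{sec:filling} construct petals that attain this order. Both halves find the double logarithm for the same reason: passing a typical point through one more petal raises the scale of the configuration to a fixed power greater than one.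

\section{Cores and petals}\label{sec:petals}

Suppose that $A_s=K_s\cup X_s$ and $A_t=K_t\cup X_t$ are as in the introduction, with $s<t$, except that the petals may meet. Then $|A_s\cap A_t|=as+|X_s\cap X_t|$ must be $as$ or $at$, so the petals are disjoint or share exactly $at-as$ points. If three petals with $s<t<u$ have a common point, then $|A_s\cap A_t\cap A_u|$ exceeds $as$ and is at most $|A_s\cap A_t|=at$, so it equals $at$; this means $X_s\cap X_t\subseteq X_u$. We isolate these two conditions.

\begin{definition}\label{def:petal}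
A \emph{petal system} with \emph{levels} $\alpha_1<\dots<\alpha_m$ (real numbers) is a sequence of finite sets $X_1,\dots,X_m$ such that
\begin{itemize}
\item[(P1)] for $i<j$, either $X_i\cap X_j=\emptyset$ or $|X_i\cap X_j|=\alpha_j-\alpha_i$;
\item[(P2)] for $i<j<k$, if $X_i\cap X_j\cap X_k\ne\emptyset$, then $X_i\cap X_j\subseteq X_k$.
\end{itemize}
\end{definition}

\begin{lemma}\label{lem:tofamily}
Let $X_1,\dots,X_M$ be a petal system with levels $\alpha_t=at$ and $|X_t|=(b-a)t$. Let $K_1\subseteq\dots\subseteq K_M$ be a chain with $|K_t|=at$ and $K_M$ disjoint from all petals. Then the sets $A_t=K_t\cup X_t$ have the distinct sizes $bt$, and \eqref{eq:closed} holds for any two or more of them.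
\end{lemma}

\begin{proof}
Let $t_1<\dots<t_l$ with $l\ge2$. The intersection of $A_{t_1},\dots,A_{t_l}$ is the disjoint union of $K_{t_1}$ and $Y=X_{t_1}\cap\dots\cap X_{t_l}$. If $Y=\emptyset$, its size is $at_1=\theta|A_{t_1}|$. Otherwise (P2) gives $X_{t_1}\cap X_{t_2}\subseteq X_{t_i}$ for each $i\ge3$, so $Y=X_{t_1}\cap X_{t_2}$, and $|Y|=at_2-at_1$ by (P1). The size is then $at_2=\theta|A_{t_2}|$.
\end{proof}

\begin{example}\label{ex:three}
Let $\theta=1/2$, so that $|K_t|=|X_t|=t$, and use only the levels $3,4,6$. Put
\[
X_3=\{y,y_1,y_2\},\qquad X_4=\{y,y_3,p_1,p_2\},\qquad X_6=\{y,y_1,y_2,y_3,p_3,p_4\}.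
\]
Then $|X_3\cap X_4|=1$, $|X_3\cap X_6|=3$, $|X_4\cap X_6|=2$, and $X_3\cap X_4=\{y\}\subseteq X_6$. The point $y$ lies in all three petals, and the petals occupy $8$ points instead of $13$. The level $6$ cannot be moved arbitrarily close to $4$: since $X_3\cap X_4\subseteq X_4\cap X_6$, the second gap between levels must be at least as large as the first.
\end{example}

Conversely, every family contains a petal system. Let $\mathcal F=\{A_1,\dots,A_m\}$ satisfy \eqref{eq:closed} for $t=2,3$, with $|A_1|<\dots<|A_m|$, and put $\alpha_i=\theta|A_i|$. Call $i$ \emph{cored} if $|A_i\cap A_j|=\alpha_i$ for some $j>i$. In that case fix such an index $j=i'$ and put $K_i=A_i\cap A_{i'}$ and $X_i=A_i\setminus K_i$. Call $i$ \emph{coreless} otherwise; then $|A_i\cap A_k|=\alpha_k$ for all $k>i$.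

\begin{lemma}\label{lem:topetals}
Let $I$ be the set of cored indices. Then $(X_i)_{i\in I}$ is a petal system with levels $(\alpha_i)_{i\in I}$, and $|X_i|=(1-\theta)|A_i|$.
\end{lemma}

\begin{proof}
The size of $X_i$ follows from $|K_i|=\theta|A_i|$. We use repeatedly that $|A_i\cap A_j|\le\alpha_j$ for $i<j$.

\emph{The cores are nested.} Let $i\in I$ and $k>i$; we claim $K_i\subseteq A_k$. This is trivial for $k=i'$. Otherwise $|K_i\cap A_k|=|A_i\cap A_{i'}\cap A_k|$ is one of $\alpha_i,\alpha_{i'},\alpha_k$ and is at most $|K_i|=\alpha_i$. As $\alpha_{i'},\alpha_k>\alpha_i$, it equals $|K_i|$. In particular $K_i\subseteq A_j\cap A_{j'}=K_j$ for $i<j$ in $I$.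

\emph{Two petals.} Let $i<j$ in $I$. We prove (P1) together with
\begin{equation}\label{eq:avoid}
X_i\cap X_j\ne\emptyset\ \Longrightarrow\ X_i\cap A_j=X_i\cap X_j .
\end{equation}
The number $|A_i\cap K_j|=|A_i\cap A_j\cap A_{j'}|$ is at most $|K_j|=\alpha_j<\alpha_{j'}$, so it is $\alpha_i$ or $\alpha_j$. If it is $\alpha_j$, then $K_j\subseteq A_i\cap A_j$, and $|A_i\cap A_j|\le\alpha_j$ forces $A_i\cap A_j=K_j$; hence $X_i\cap X_j=\emptyset$. If it is $\alpha_i$, then $A_i\cap K_j=K_i$, because the left side contains $K_i$ and has the same size. So $X_i$ avoids $K_j$, which gives $X_i\cap A_j=X_i\cap X_j$, and $|X_i\cap X_j|=|A_i\cap A_j|-|K_i|\in\{0,\alpha_j-\alpha_i\}$.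

\emph{Three petals.} Let $i<j<k$ in $I$ with $X_i\cap X_j\cap X_k\ne\emptyset$. The set $A_i\cap A_j\cap A_k$ contains $K_i$ and a point outside $K_i$, so its size is $\alpha_j$ or $\alpha_k$, hence at least $\alpha_j\ge|A_i\cap A_j|$. Therefore $A_i\cap A_j\subseteq A_k$, and $X_i\cap X_j\subseteq X_i\cap A_k\subseteq X_k$ by \eqref{eq:avoid} for the pair $i<k$.
\end{proof}

This lemma is the only place where triple intersections, and hence the hypothesis $r\ge3$, are used. With pairs alone the cores need not be nested: for $\theta=1/2$ the sets $\{1,2\}$, $\{1,3,4,5\}$, $\{2,3,4,6,7,8\}$ satisfy \eqref{eq:closed} for $t=2$, but the first set meets the other two in different points.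

The coreless sets have no such structure, but they are few. Their intersection sizes are the inner products of their indicator vectors $1_B\in\mathbb R^n$, and these inner products grow with the larger index. Testing them against a sign vector that is positive on the smaller sets and negative on the larger ones makes the cross terms strongly negative, and only the diagonal terms can compensate.

\begin{lemma}\label{lem:coreless}
There are at most $2\sqrt{1+3n/\theta}+1$ coreless indices.
\end{lemma}

\begin{proof}
Let $B_1,\dots,B_{2u}$ be members of $\mathcal F$ with coreless indices and sizes $s_1<\dots<s_{2u}$, where $u\ge1$. Then $|B_i\cap B_j|=\theta s_j$ for $i<j$. Put $\varepsilon_i=1$ for $i\le u$ and $\varepsilon_i=-1$ for $i>u$. Then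
\[
0\le\Big\|\sum_i\varepsilon_i1_{B_i}\Big\|^2=\sum_is_i+2\theta T,\qquad T=\sum_j s_j\,\varepsilon_j\sum_{i<j}\varepsilon_i .
\]
The coefficient of $s_j$ in $T$ is $j-1$ for $j\le u$ and $-(2u+1-j)$ for $j>u$. Pair the terms with coefficients $c$ and $-c$. Since the sizes are distinct integers, $s_{2u+1-c}-s_{c+1}\ge2(u-c)$, and so
\[
T=\sum_{c=1}^{u-1}c\,(s_{c+1}-s_{2u+1-c})-u\,s_{u+1}\le-\sum_{c=1}^{u-1}2c(u-c)=-\frac{u^3-u}3 .
\]
Hence $\frac{2\theta}3(u^3-u)\le\sum_is_i\le2un$, that is, $u^2\le1+3n/\theta$. Apply this with $2u$ the largest even number not exceeding the number of coreless indices.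
\end{proof}

It remains to understand how densely petals can be packed.

\begin{proposition}\label{prop:upper}
There is an absolute constant $C_0$ such that every petal system $X_1,\dots,X_m\subseteq[n]$ with $n\ge16$ satisfies $\sum_i|X_i|\le C_0\,n\log\log n$.
\end{proposition}

\begin{proposition}\label{prop:lower}
There are $c_0>0$ and $n_0$ depending only on $\theta$ such that for every $n\ge n_0$ there is a petal system $X_1,\dots,X_M$ with levels $at$, sizes $|X_t|=(b-a)t$, and
\[
aM+|X_1\cup\dots\cup X_M|\le n,\qquad M\ge c_0\sqrt{n\log\log n}.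
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Propositions \ref{prop:upper} and~\ref{prop:lower}]
For $n\ge n_0$, Lemma~\ref{lem:tofamily} turns the petal system of Proposition~\ref{prop:lower} into a family of $M$ sets on at most $n$ points. For $16\le n<n_0$ a single set shows $f_{\theta,r}(n)\ge1$, so the lower bound holds with $c=\min\{c_0,(n_0\log\log n_0)^{-1/2}\}$. For the upper bound let $m_1=|I|$ be the number of cored indices. Distinct sizes, Lemma~\ref{lem:topetals} and Proposition~\ref{prop:upper} give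
\[
(1-\theta)\frac{m_1(m_1-1)}2\le(1-\theta)\sum_{i\in I}|A_i|=\sum_{i\in I}|X_i|\le C_0\,n\log\log n .
\]
So $m_1\le1+\sqrt{2C_0\,n\log\log n/(1-\theta)}$, and Lemma~\ref{lem:coreless} bounds the remaining indices by $O_\theta(\sqrt n)$.
\end{proof}

\section{The average number of petals through a point}\label{sec:upper}

We prove Proposition~\ref{prop:upper}. Let $X_1,\dots,X_m\subseteq[n]$ be a petal system with levels $\alpha_i$, and write $E_{ij}=X_i\cap X_j$ for $i<j$. For $y\in[n]$ let
\[
S_y=\{i:y\in X_i\}=\{i_1<\dots<i_d\},\qquad d=d(y),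
\]
so that $\sum_i|X_i|=\sum_yd(y)$. We write $i_s(y)$ when the point has to be named. The \emph{gaps} of $y$ are $g_s=\alpha_{i_{s+1}}-\alpha_{i_s}$ and its \emph{spans} are $h_s=g_1+\dots+g_s=\alpha_{i_{s+1}}-\alpha_{i_1}$, for $1\le s\le d-1$. If $i<j$ lie in $S_y$, then $\alpha_j-\alpha_i=|E_{ij}|$ by (P1), so gaps and spans are integers in $[1,n]$. We use (P2) in the form
\begin{equation}\label{eq:nest}
i<j<k\text{ in }S_y\text{ for some }y\ \Longrightarrow\ E_{ij}=X_i\cap X_j\cap X_k\subseteq E_{jk}.
\end{equation}

\subsection*{Gaps double}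

\begin{lemma}\label{lem:double}
For every point $y$ we have $g_2\ge g_1$ and $g_{s+1}\ge2g_s$ for $s\ge2$, whenever these gaps are defined. Consequently $d(y)\le L:=3+\log_2n$.
\end{lemma}

\begin{proof}
The first inequality is $|E_{i_1i_2}|\le|E_{i_2i_3}|$, which holds by \eqref{eq:nest}. For the second let $i<j<k<l$ be the indices $i_{s-1},i_s,i_{s+1},i_{s+2}$. By \eqref{eq:nest}, $E_{ik}$ and $E_{jk}$ lie in $E_{kl}$, and $E_{ik}\cap E_{jk}=E_{ij}$. Hence
\[
\alpha_l-\alpha_k\ge(\alpha_k-\alpha_i)+(\alpha_k-\alpha_j)-(\alpha_j-\alpha_i)=2(\alpha_k-\alpha_j).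
\]
If $d\ge3$, then $n\ge g_{d-1}\ge2^{d-3}g_2\ge2^{d-3}$.
\end{proof}

This gives $\sum_yd(y)\le nL$, and so $f_{\theta,r}(n)=O(\sqrt{n\log n})$. The lemma holds for every single point; to gain more we average over the points and show that for most of them the gaps grow much faster.

\subsection*{Gaps typically square}

The mechanism is the following. Let $y$ have first indices $i<q$, first gap about $F$, and later indices $j<k$ with $\alpha_j-\alpha_i$ about $H$, where $H$ is much larger than $F$. The set $E_{ij}$ has about $H$ points, but only $|E_{iq}|\approx F$ of them can begin with the pair $i,q$. If a fair share of $E_{ij}$ behaves like $y$, then about $H/F$ different second indices $q$ occur. Each contributes a set $E_{qj}\subseteq E_{jk}$ of size about $H$, and these sets are nearly disjoint because the levels $\alpha_q$ are within $F$ of each other. So $|E_{jk}|$ is at least of order $H^2/F$. The next lemma is the contrapositive: if $|E_{jk}|$ is small compared with $H^2/F$, then few points of $E_{jk}$ behave like $y$. It uses Bonferroni's inequality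 $|Y_1\cup\dots\cup Y_\nu|\ge\sum_p|Y_p|-\sum_{p<p'}|Y_p\cap Y_{p'}|$.

\begin{lemma}\label{lem:count}
Let $j<k$ with $g=|E_{jk}|>0$, and let $F,H$ be powers of two with $H\ge8F$. Let $U$ be the set of $y\in E_{jk}$ with
\[
i_2(y)<j,\qquad \alpha_{i_2(y)}-\alpha_{i_1(y)}\in[F,2F),\qquad \alpha_j-\alpha_{i_1(y)}\in[H,2H).
\]
Then $|U|\le8Lg^2F/H^2$.
\end{lemma}

\begin{proof}
Let $J=\{i_1(y):y\in U\}$, and for $i\in J$ let $U_i=\{y\in U:i_1(y)=i\}$ and $T_i=\{i_2(y):y\in U_i\}$. We bound $|J|$ and each $|U_i|$.

For $i\in J$ we have $E_{ij}\subseteq E_{jk}$ by \eqref{eq:nest} and $|E_{ij}|=\alpha_j-\alpha_i\ge H$. A point lies in at most $L$ of the sets $E_{ij}$, $i\in J$, by Lemma~\ref{lem:double}. Hence $|J|\,H\le Lg$.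

Fix $i\in J$. For $q\in T_i$ we have $E_{qj}\subseteq E_{jk}$ by \eqref{eq:nest}, and
\[
|E_{qj}|=(\alpha_j-\alpha_i)-(\alpha_q-\alpha_i)>H-2F\ge\tfrac34H .
\]
For distinct $q,q'\in T_i$, both $\alpha_q-\alpha_i$ and $\alpha_{q'}-\alpha_i$ lie in $[F,2F)$, so (P1) gives $|E_{qj}\cap E_{q'j}|\le|X_q\cap X_{q'}|\le|\alpha_q-\alpha_{q'}|<F$. Bonferroni's inequality is useful only for a limited number of sets, so we apply it to $\nu=\min(|T_i|,H/F)$ of the sets $E_{qj}$; this $\nu$ is an integer. Since $\nu F\le H$,
\[
g\ge\tfrac34\nu H-\tfrac12\nu^2F\ge\tfrac14\nu H .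
\]
On the other hand $|U_i|\le\sum_{q\in T_i}|E_{iq}|\le2F|T_i|$ and $|U_i|\le|E_{ij}|<2H$, so both $|T_i|$ and $H/F$ are at least $|U_i|/(2F)$. Thus $\nu\ge|U_i|/(2F)$ and $|U_i|\le8gF/H$. Multiplying the two bounds gives $|U|\le(Lg/H)(8gF/H)$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:upper}]
A \emph{step} is a pair $(y,s)$ with $2\le s\le d(y)-2$. Let $F,H$ be the powers of two with $g_1\in[F,2F)$ and $h_s\in[H,2H)$. The step is \emph{slow} if
\begin{equation}\label{eq:slow}
H\ge8F\qquad\text{and}\qquad 8L^5g_{s+1}F\le H^2 .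
\end{equation}
The power $L^5$ pays for three losses: the factor $L$ in Lemma~\ref{lem:count}, the $L^2$ choices of scales, and the $L^2$ pairs of petals through a point.

\emph{There are at most $n/2$ slow steps.} Attach to a slow step the data $(j,k,F,H)$ with $j=i_{s+1}$ and $k=i_{s+2}$. Then $y$ lies in the set $U$ of Lemma~\ref{lem:count} for these data (here $s\ge2$ gives $i_2<j$), we have $g=|E_{jk}|=g_{s+1}$, and $y$ and $j$ determine $s$. By the lemma and \eqref{eq:slow}, at most $8Lg^2F/H^2\le g/L^4$ slow steps have the same data. There are at most $L$ powers of two in $[1,n]$, hence at most $L^2$ pairs $(F,H)$, and the number of slow steps is at most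
\[
\sum_{j<k}\frac{|E_{jk}|}{L^2}=\frac1{L^2}\sum_y\binom{d(y)}2\le\frac n2 .
\]

\emph{Each point has few other steps.} Fix $y$ and put $\rho_s=h_s/g_1\in[1,n]$. This sequence is nondecreasing, and $\rho_s\ge g_s/g_1\ge2^{s-2}$ for $s\ge2$ by Lemma~\ref{lem:double}. Suppose $(y,s)$ is not slow. If $H<8F$, then $h_s<2H<16g_1$, so $\rho_s<16$. Otherwise $g_{s+1}>H^2/(8L^5F)>h_s^2/(32L^5g_1)$, so $\rho_{s+1}\ge g_{s+1}/g_1>\rho_s^2/(32L^5)$. This is a gain only once $\rho_s$ exceeds the factor $32L^5$, and doubling brings it there quickly: with $\beta=(32L^5)^2$ and $s_0=2+\lceil\log_2\beta\rceil\le13+10\log_2L$ we have $\rho_s\ge\beta>16$ for $s\ge s_0$. So a step with $s\ge s_0$ that is not slow satisfies $\rho_{s+1}\ge\rho_s^2/\sqrt\beta\ge\rho_s^{3/2}$. If $p$ of the steps with $s_0\le s\le d-2$ are not slow, then $\log_2n\ge\log_2\rho_{d-1}\ge(3/2)^p\log_2\rho_{s_0}\ge(3/2)^p$, so $p\le\log_{3/2}\log_2n$. If $d\ge s_0+1$, the range $s_0\le s\le d-2$ contains $d-1-s_0$ integers, and therefore in all cases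
\[
d(y)\le14+10\log_2L+\log_{3/2}\log_2n+\#\{s:(y,s)\text{ is slow}\}.
\]
Sum over $y$. For $n\ge16$ we have $L\le2\log_2n$ and $\log\log n>1$, so $\sum_yd(y)\le C_0\,n\log\log n$ with an absolute constant $C_0$.
\end{proof}

\section{Patterns and their weights}\label{sec:patterns}

We turn to the construction. All that matters about a point $y$ of a petal system is the set $S_y$ of petals through it. Condition (P2) says that two sets $S_y$ and $S_{y'}$ that share $i<j$ agree above $j$, and (P1) prescribes how many points have $S_y\supseteq\{i,j\}$. So we first choose which sets may occur as $S_y$, and then solve a linear system for their multiplicities.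

\begin{definition}\label{def:pattern}
A \emph{pattern} $Q=(V,\mathcal B)$ is a finite totally ordered set $V$ of \emph{vertices} with a family $\mathcal B$ of subsets of size at least $2$, the \emph{blocks}, such that, with $S_{\ge v}=\{v'\in S:v'\ge v\}$,
\begin{itemize}
\item[(T1)] if $S,S'\in\mathcal B$ both contain $u<v$, then $S_{\ge v}=S'_{\ge v}$;
\item[(T2)] if $S\in\mathcal B$ contains $u<v$, then $B_{uv}:=\{u\}\cup S_{\ge v}$ is a block.
\end{itemize}
A pair $u<v$ contained in some block is \emph{linked}. By (T1), $B_{uv}$ does not depend on $S$.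
\end{definition}

Condition (T1) is (P2). Condition (T2) provides one unknown for each equation of the system that expresses (P1).

\begin{lemma}\label{lem:weights}
Let $Q$ be a pattern. For every $\varphi:V\to\mathbb R$ there is a unique $w_\varphi:\mathcal B\to\mathbb R$ with
\begin{equation}\label{eq:weights}
\sum_{S\supseteq\{u,v\}}w_\varphi(S)=\varphi(v)-\varphi(u)\qquad\text{for all linked pairs }u<v .
\end{equation}
The map $\varphi\mapsto w_\varphi$ is linear, $w_\varphi$ is integer-valued if $\varphi$ is, and $w_{G\varphi+z}=Gw_\varphi$ for constants $G,z$.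
\end{lemma}

\begin{proof}
The two smallest elements of $B_{uv}$ are $u,v$, and a block $S$ whose two smallest elements are $u<v$ equals $\{u\}\cup S_{\ge v}=B_{uv}$. So $(u,v)\mapsto B_{uv}$ is a bijection from linked pairs to blocks. Order the linked pairs lexicographically. If $S\supseteq\{u,v\}$ and $S\ne B_{uv}$, then by (T1) $S$ has an element below $v$ other than $u$. Its two smallest elements $p<q$ then satisfy $p<u$, or $p=u$ and $q<v$; so $S=B_{pq}$ with $(p,q)$ preceding $(u,v)$. The equation for $(u,v)$ therefore determines $w_\varphi(B_{uv})$ as $\varphi(v)-\varphi(u)$ minus a sum of weights of earlier blocks. All claims follow by induction along the order.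
\end{proof}

Define the \emph{load} of a vertex, the \emph{total weight} and the \emph{total load} by
\[
\ell_\varphi(v)=\sum_{S\ni v}w_\varphi(S),\qquad\Omega(\varphi)=\sum_{S}w_\varphi(S),\qquad\Lambda(\varphi)=\sum_{v}\ell_\varphi(v).
\]
Suppose $\varphi$ is strictly increasing and integer-valued, and $w_\varphi>0$. Take $a\,w_\varphi(S)$ points for each block $S$, and let the petal at level $a\varphi(v)$ consist of the points of the blocks containing $v$. By \eqref{eq:weights} and (T1) this is a petal system. It has $a\Omega(\varphi)$ points and $a\Lambda(\varphi)$ incidences, so $\Lambda/\Omega$ is the average number of petals through a point. We want $\Lambda/\Omega$ large while all weights stay positive.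

Weights are hard to compute in general, but loads are explicit when one vertex lies in all blocks. A pattern is \emph{topped} if $V=C\cup\{\top\}$ with $\top$ the largest vertex, every block contains $\top$, and $\{i,\top\}\in\mathcal B$ for all $i\in C$. Then \eqref{eq:weights} for the pair $i<\top$ gives
\begin{equation}\label{eq:loads}
\ell_\varphi(i)=\varphi(\top)-\varphi(i)\ \ (i\in C),\qquad\ell_\varphi(\top)=\Omega(\varphi),\qquad\Lambda(\varphi)=\sigma(\varphi)+\Omega(\varphi),
\end{equation}
where $\sigma(\varphi)=\sum_{i\in C}(\varphi(\top)-\varphi(i))$. When $\sigma(\varphi)>0$, put $x(\varphi)=\Omega(\varphi)/\sigma(\varphi)$. This ratio is unchanged when $\varphi$ is replaced by $G\varphi+z$ with $G>0$, and $\Lambda/\Omega=1+1/x$. The goal is to make $x$ small.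

The simplest topped pattern is the \emph{star}, whose blocks are the pairs $\{i,\top\}$. There $w_\varphi(\{i,\top\})=\varphi(\top)-\varphi(i)$, so $\Omega=\sigma$ and $x=1$. The shared points of Example~\ref{ex:three} come from the topped pattern on $u<v<\top$ with blocks $\{u,v,\top\}$, $\{u,\top\}$, $\{v,\top\}$ and $\varphi=(3,4,6)$. The weights are $1,2,1$, so $\Omega=4$, $\sigma=5$ and $x=4/5$.

\section{Adding a level}\label{sec:level}

We describe an operation that passes almost every point through one more petal. Lay many translates of a topped pattern $Q$ along an interval of integers, and add a new top to every block.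

\begin{lemma}\label{lem:translates}
Let $Q=(V,\mathcal B)$ be topped. Let $R^*<N'$ be positive integers, let $Z=N'-R^*$, and let $\varphi^*:V\to\{0,\dots,R^*\}$ be strictly increasing with all differences $\varphi^*(q)-\varphi^*(p)$, $p<q$, distinct. Let $V'=C'\cup\{\top'\}$ with $C'=\{0,\dots,N'-1\}$ and $\top'$ largest, and let $\mathcal B'$ consist of the sets
\[
S^z=(\varphi^*(S)+z)\cup\{\top'\}\ \ (S\in\mathcal B,\ 0\le z<Z),\qquad\{k,\top'\}\ \ (k\in C').
\]
Then $Q'=(V',\mathcal B')$ is a topped pattern. For $\psi:V'\to\mathbb R$ define $\psi_z:V\to\mathbb R$ by $\psi_z(v)=\psi(\varphi^*(v)+z)$, and let $\bar\ell_\psi(k)$ be the sum of $\ell_{\psi_z}(v)$ over all pairs $(z,v)$ with $0\le z<Z$ and $\varphi^*(v)+z=k$. Then, with primes marking quantities of $Q'$,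
\begin{gather}
w'_\psi(S^z)=w_{\psi_z}(S),\qquad w'_\psi(\{k,\top'\})=\psi(\top')-\psi(k)-\bar\ell_\psi(k),\label{eq:newweights}\\
\Omega'(\psi)=\sigma'(\psi)-\sum_{0\le z<Z}\sigma(\psi_z).\label{eq:newtotal}
\end{gather}
\end{lemma}

\begin{proof}
Let $u<v<\top'$ lie in $S^z$, say $u=\varphi^*(p)+z$ and $v=\varphi^*(q)+z$ with $p<q$ in $S$. The difference $v-u$ determines $p$ and $q$, and then $u$ determines $z$. Hence the blocks of $Q'$ containing $u,v$ are exactly the sets $T^z$ with $\{p,q\}\subseteq T\in\mathcal B$ and this $z$; in particular $S^z$ determines $(S,z)$. For such $u,v$, conditions (T1) and (T2) follow from those for $Q$, with $B_{uv}=(B_{pq})^z$. For pairs $k<\top'$ all tails equal $\{\top'\}$, and $B_{k\top'}=\{k,\top'\}$. So $Q'$ is a topped pattern.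

For fixed $z$, the equations \eqref{eq:weights} for the pairs $\varphi^*(p)+z<\varphi^*(q)+z$ with $p<q$ linked in $Q$ form the system \eqref{eq:weights} of $Q$ for $\psi_z$ in the unknowns $w'_\psi(S^z)$. Uniqueness gives the first formula in \eqref{eq:newweights}. The blocks $S^z$ containing $k$ then have total weight $\bar\ell_\psi(k)$, and the equation for $k<\top'$ gives the second formula. Summing all weights and using $\sum_k\bar\ell_\psi(k)=\sum_z\Lambda(\psi_z)$ and \eqref{eq:loads}, we get $\Omega'(\psi)=\sum_z\Omega(\psi_z)+\sigma'(\psi)-\sum_z\big(\sigma(\psi_z)+\Omega(\psi_z)\big)$.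
\end{proof}

Take $\psi(k)=k$ on $C'$, so that $\psi_z=\varphi^*+z$, and write $\sigma^*,\Omega^*,\Lambda^*,x^*$ for the values at $\varphi^*$. A vertex $k$ at distance at least $R^*$ from both ends of $C'$ plays the role of every $v\in V$ in exactly one translate, so $\bar\ell_\psi(k)=\Lambda^*$. Place $\top'$ at distance slightly more than $\Lambda^*$ above $C'$. The demand $\psi(\top')-\psi(k)\approx\Lambda^*$ of the pair $k<\top'$ is then met almost entirely by points that exist already, and the new blocks $\{k,\top'\}$ only make up the difference. If $R^*\ll N'$ (few vertices are near the ends) and $N'\ll\Lambda^*$ (the demand is nearly the same for all $k$), then $\sigma'\approx N'\Lambda^*$ and $\Omega'\approx N'\Omega^*$, so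
\[
x'\approx\frac{\Omega^*}{\Lambda^*}=\frac{x^*}{1+x^*},\qquad\text{that is,}\qquad\frac1{x'}\approx\frac1{x^*}+1 .
\]
If all of $C$ is at distance comparable to $R^*$ from $\top$, then $\Lambda^*$ is of order $|C|R^*$, and there is room for $N'$ as soon as $|C|$ is large.

\begin{example}\label{ex:step}
Let $Q$ be the star with two leaves placed at $0,1$ and top at $3$. The weights are $3$ and $2$, the loads are $3,2,5$, and $\sigma^*=\Omega^*=5$. Take $R^*=3$, $N'=6$, $Z=3$ and $\psi(\top')=11$. The blocks $\{z,z+3,\top'\}$ have weight $3$ and the blocks $\{z+1,z+3,\top'\}$ have weight $2$, for $z=0,1,2$; together they weigh $15$. The remaining weights are $11-k-\bar\ell_\psi(k)$: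
\[
\begin{array}{c|cccccc}
k&0&1&2&3&4&5\\\hline
\bar\ell_\psi(k)&3&5&5&7&5&5\\
w'_\psi(\{k,\top'\})&8&5&4&1&2&1
\end{array}
\]
So $\Omega'=15+21=36$, $\sigma'=11+10+\dots+6=51$, and $x'=12/17$. This is below $x^*=1$ but far from the ideal $1/2$, because two leaves leave no room between $R^*$ and $\Lambda^*=10$.

The example also shows the obstacle to repeating the step. In $Q'$ the linked pairs $0<3$ and $1<4$ have the same difference. Two consecutive translates of $Q'$ would place them on the same pair of integers, and the blocks through that pair would have total weight $6$ instead of $3$.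
\end{example}

To restore distinct differences we dilate the placement by a large factor and perturb it. Positivity and the bound on $x$ must survive this, so they have to hold in a neighborhood of the placement. Loads of vertices in $C$ are stable under perturbation by \eqref{eq:loads}, but the load of the top is $\Omega$, and its stability has to be carried through the induction as well. Let $\|\cdot\|$ denote the maximum norm.

\begin{definition}\label{def:stable}
Let $0<\eta\le1$. An \emph{$\eta$-stable placement} with parameters $(N,R)$ is a topped pattern $Q$ with $|C|=N\ge2$ and a strictly increasing $\varphi:V\to\{0,\dots,R\}$ with $\varphi(\top)=R$ such that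
\begin{itemize}
\item[(a)] every $\psi:V\to\mathbb R$ with $\|\psi-\varphi\|\le\frac14$ has $w_\psi>0$ on all blocks and $x(\psi)\le\eta$;
\item[(b)] $\varphi(\top)-\varphi(i)\ge R/2$ for all $i\in C$;
\item[(c)] $|\Omega(\psi)-\Omega(\tilde\psi)|\le4N^2\|\psi-\tilde\psi\|$ for all $\psi,\tilde\psi:V\to\mathbb R$.
\end{itemize}
\end{definition}

Note that $N\le R$, since $\varphi$ is injective on $N+1$ vertices. The next lemma produces $\tau$ perturbed dilates at once. We need $\tau=1$ in this section and large $\tau$ in the next.

\begin{lemma}\label{lem:dilate}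
Let $(Q,\varphi)$ be an $\eta$-stable placement with parameters $(N,R)$, let $\tau\ge1$ be an integer, and let $R^*=4\tau N^3(R+1)$. There are strictly increasing $\varphi_1,\dots,\varphi_\tau:V\to\{0,\dots,R^*\}$ such that
\begin{itemize}
\item[(i)] the $\tau\binom{N+1}2$ differences $\varphi_c(v)-\varphi_c(u)$, for $1\le c\le\tau$ and $u<v$, are distinct;
\item[(ii)] every $\psi$ with $\|\psi-\varphi_c\|\le\frac14$ for some $c$ has $w_\psi>0$ and $x(\psi)\le\eta$;
\item[(iii)] $NR^*/8\le\sigma(\varphi_c)\le\Lambda(\varphi_c)\le2NR^*$ for all $c$.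
\end{itemize}
\end{lemma}

\begin{proof}
Let $W=\tau N^3$ and $G=4W$. We take $\varphi_c(v)\in G\varphi(v)+\{0,\dots,W-1\}$. Any such choice is strictly increasing, because $G>W$, and has values below $G(R+1)=R^*$. Choose the values for $c=1,\dots,\tau$ in turn, and for fixed $c$ in increasing order of $v$. The new differences $\varphi_c(v)-\varphi_c(u)$, $u<v$, are distinct from one another, so it suffices that none equals a difference created earlier. There are at most $N$ vertices $u$ and at most $\tau\binom{N+1}2$ earlier differences, so at most $\tau N^2(N+1)/2<W$ values are excluded. This proves (i).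

If $\|\psi-\varphi_c\|\le\frac14$, then $\|\psi/G-\varphi\|\le W/G=\frac14$, and (ii) follows from (a) by scaling. By (b), each $i\in C$ satisfies $R^*\ge\varphi_c(\top)-\varphi_c(i)\ge GR/2-G/4\ge GR/4\ge R^*/8$, so $NR^*/8\le\sigma(\varphi_c)\le NR^*$. Finally $\Lambda=(1+x)\sigma$ with $0<x\le1$.
\end{proof}

\begin{lemma}\label{lem:step}
Let $D\ge2$ be an integer. If there is an $\eta$-stable placement with parameters $(N,R)$ and $N\ge50D^4$, then there is an $\eta'$-stable placement with parameters $(N',R')$, where
\[
\eta'=\frac\eta{1+\eta}+\frac1{D^2},\qquad N'\ge N,\qquad R'\le R^6 .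
\]
\end{lemma}

\begin{proof}
Let $\varphi^*=\varphi_1$ and $R^*=4N^3(R+1)$ come from Lemma~\ref{lem:dilate} with $\tau=1$. Put $N'=4D^2R^*$ and $Z=N'-R^*$, let $Q'$ be the pattern of Lemma~\ref{lem:translates}, and define
\[
\varphi'(k)=k\ \ (k\in C'),\qquad\varphi'(\top')=R':=N'+\Lambda^*+2N^2 .
\]
Here $\Lambda^*$ is an integer by Lemma~\ref{lem:weights}, and the term $2N^2$ is a margin for perturbations. We have $N'\ge N$ and $\eta'\le\frac12+\frac14\le1$.

\emph{Condition (c).} If $\psi$ changes by at most $\delta$ in the maximum norm, then in \eqref{eq:newtotal} the term $\sigma'(\psi)$ changes by at most $2N'\delta$ and each $\sigma(\psi_z)$ by at most $2N\delta$. The total change is at most $2N'(1+N)\delta\le4N'^2\delta$.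

\emph{Condition (b).} By (iii), $\Lambda^*\ge NR^*/8\ge6D^4R^*\ge N'$. Hence $R'-k\ge\Lambda^*+2N^2\ge R'/2$ for $k\in C'$.

\emph{Positivity in (a).} Let $\|\psi-\varphi'\|\le\frac14$. Then $\|(\psi_z-z)-\varphi^*\|\le\frac14$, so $w'_\psi(S^z)=w_{\psi_z-z}(S)>0$ by (ii). Compared with its value at $\varphi^*$, the load $\ell_{\psi_z}(i)$ of a vertex $i\in C$ changes by at most $\frac12$ by \eqref{eq:loads}, and $\ell_{\psi_z}(\top)=\Omega(\psi_z-z)$ changes by at most $N^2$ by (c) for $Q$. Each $v\in V$ occurs at most once in the sum $\bar\ell_\psi(k)$, and the loads at $\varphi^*$ are positive, so $\bar\ell_\psi(k)\le\Lambda^*+N/2+N^2\le\Lambda^*+2N^2$. By \eqref{eq:newweights},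
\[
w'_\psi(\{k,\top'\})\ge R'-k-\tfrac12-\Lambda^*-2N^2=N'-k-\tfrac12>0 .
\]

\emph{The ratio in (a).} For the same $\psi$ we have $\sigma'(\psi)\le N'(R'+\frac12)$ and $\sigma(\psi_z)\ge\sigma^*-N/2$. By \eqref{eq:newtotal},
\[
x'(\psi)=1-\frac{\sum_z\sigma(\psi_z)}{\sigma'(\psi)}\le1-\frac{\sigma^*}{\Lambda^*}\cdot\frac{(1-e_0)(1-e_1)}{1+e_2},
\]
where $e_0=R^*/N'$ is the loss at the ends of $C'$, $e_1=N/(2\sigma^*)$ comes from the perturbation, and $e_2=(N'+2N^2+\frac12)/\Lambda^*$ measures how far the demand exceeds $\Lambda^*$. By (iii) and $R^*\ge4N^3\ge24N^2$,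
\[
e_0=\frac1{4D^2},\qquad e_1\le\frac4{R^*}\le\frac1N,\qquad e_2\le\frac{8(4D^2R^*+3N^2)}{NR^*}\le\frac{32D^2+1}N .
\]
With $N\ge50D^4$ this gives $e:=e_0+e_1+e_2\le\frac1{4D^2}+\frac{33D^2}{50D^4}\le\frac1{D^2}$. Now $(1-e_0)(1-e_1)/(1+e_2)\ge(1-e_0-e_1)(1-e_2)\ge1-e$ and $\sigma^*/\Lambda^*=1/(1+x^*)\ge1/(1+\eta)$, so $x'(\psi)\le1-\frac{1-e}{1+\eta}\le\frac\eta{1+\eta}+e\le\eta'$.

\emph{Size.} Since $4D^2\le N$ and $2N\le R^*$, we get $R'\le NR^*+2NR^*+NR^*=16N^4(R+1)\le32R^5\le R^6$, using $800\le N\le R$.
\end{proof}

The hypothesis $N\ge50D^4$ is what makes $N'=4D^2R^*$ small compared with $\Lambda^*$; it enters in (b) and in the bound for $e_2$. The error $1/D^2$ per step is small enough for $D$ steps.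

\begin{proposition}\label{prop:deep}
For every integer $D\ge2$ there is a $(2/D)$-stable placement whose parameters $(N,R)$ satisfy $\log R\le6^{D-2}\log(100D^4)$.
\end{proposition}

\begin{proof}
We construct, for $2\le d\le D$, a $(2/d)$-stable placement with $N_d\ge50D^4$, $R_2=100D^4$ and $R_{d+1}\le R_d^6$. For $d=2$ take the star with $N=50D^4$ leaves placed at $0,\dots,N-1$ and top at $R=2N$. After a perturbation by at most $\frac14$ the weights $\psi(\top)-\psi(i)$ are at least $N+\frac12$, and $x=1$; (b) holds since $2N-i>N$; and $\Omega=\sigma$ changes by at most $2N\|\psi-\tilde\psi\|$, which gives (c). For $d+1\le D$ apply Lemma~\ref{lem:step} with $\eta=2/d$. Then $\eta/(1+\eta)=2/(d+2)$, and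
\[
\frac1{D^2}\le\frac2{D(D+1)}\le\frac2{(d+1)(d+2)}=\frac2{d+1}-\frac2{d+2},
\]
so $\eta'\le2/(d+1)$.
\end{proof}

\section{Filling the petals}\label{sec:filling}

We prove Proposition~\ref{prop:lower}. A single placement yields petals at only $N+1$ levels, and of the wrong sizes. We need a petal at every level $at$, $1\le t\le M$, of size exactly $(b-a)t$, and almost all of its points must be shared efficiently. All translates of one placement $\varphi_c$ give every $t$ the same number $a\Lambda(\varphi_c)$ of points, whereas the required size grows linearly in $t$. So we use $\tau$ placements whose differences are all distinct, switch them on one after the other as $t$ grows, and complete each petal with points used only once.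

Let $D\ge2$, let $(Q,\varphi)$ be the placement of Proposition~\ref{prop:deep} with parameters $(N,R)$, and let $\tau\ge\max(D,16b)$ be an integer. Take $R^*=4\tau N^3(R+1)$ and $\varphi_1,\dots,\varphi_\tau$ from Lemma~\ref{lem:dilate}. The weights $w_{\varphi_c}$ are positive integers. Put $\Lambda_c=\Lambda(\varphi_c)$, $P(c)=\Lambda_1+\dots+\Lambda_c$ with $P(0)=0$, and
\[
M=\Big\lfloor\frac{aP(\tau)}{b-a}\Big\rfloor,\qquad\gamma=\frac{4aN^4(R+1)}{b-a},
\]
so that $aNR^*/(b-a)=\gamma\tau$. Thus $M$ is the index at which all $\tau$ placements are needed. By (iii), $aP(\tau)/(b-a)$ lies between $\gamma\tau^2/8$ and $2\gamma\tau^2$. Since $\tau\ge16b$, we have $\gamma\tau^2/16=aNR^*\tau/(16(b-a))\ge NR^*\ge1$. Hence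
\begin{equation}\label{eq:M}
NR^*\le\frac{\gamma\tau^2}{16}\le\frac{\gamma\tau^2}8-1\le M\le2\gamma\tau^2,
\end{equation}
and in particular $M>R^*\ge\tau\ge D$.

\subsection*{The petals}
For $z\ge1$ let $\mu(z)$ be the largest $c\in\{0,\dots,\tau\}$ with $aP(c)\le(b-a)z$. This is the number of placements that fit into a petal of size $(b-a)z$, and it is nondecreasing in $z$. A \emph{copy} is a pair $(z,c)$ with $1\le z\le M-R^*$ and $1\le c\le\mu(z)$. For each copy $(z,c)$ and each block $S$ create $a\,w_{\varphi_c}(S)$ new points $y$, called \emph{shared}, each with the label $S_y=\varphi_c(S)+z\subseteq[M]$. The number of shared points $y$ with $t\in S_y$ is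
\[
\bar\ell(t)=\sum a\,\ell_{\varphi_c}(v),
\]
where the sum runs over the pairs $(c,v)$ such that $(t-\varphi_c(v),c)$ is a copy. For such a pair $c\le\mu(t-\varphi_c(v))\le\mu(t)$, so
\begin{equation}\label{eq:fits}
\bar\ell(t)\le aP(\mu(t))\le(b-a)t .
\end{equation}
Let $X_t$ consist of the shared points $y$ with $t\in S_y$ and of $(b-a)t-\bar\ell(t)$ new \emph{private} points, which lie in no other petal. Then $|X_t|=(b-a)t$.

These sets form a petal system with levels $at$. Indeed, let $s<t$ and $y\in X_s\cap X_t$. Then $y$ is shared, and it comes from a copy $(z,c)$ with $s=\varphi_c(u)+z$ and $t=\varphi_c(v)+z$ for a linked pair $u<v$. By (i) the difference $t-s$ determines $c,u,v$, and then $s$ determines $z$. So $X_s\cap X_t$ consists of the points created for the copy $(z,c)$ and the blocks $S\supseteq\{u,v\}$. By \eqref{eq:weights} there are $a(\varphi_c(v)-\varphi_c(u))=at-as$ of them, which is (P1). By (T1) their labels agree above $t$, which is (P2).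

\subsection*{Counting points}
\emph{Shared points.} By (ii), $\Omega(\varphi_c)/\Lambda_c=x/(1+x)\le2/(D+2)$. Counting incidences between shared points and petals in two ways and using \eqref{eq:fits}, we bound the number of shared points:
\[
\sum_{(z,c)}a\,\Omega(\varphi_c)\le\frac2{D+2}\sum_{(z,c)}a\Lambda_c=\frac2{D+2}\sum_{t=1}^M\bar\ell(t)\le\frac{(b-a)M(M+1)}{D+2}\le\frac{b^2M^2}D .
\]

\emph{Private points.} Let $R^*<t\le M-R^*$ and $c_t=\mu(t-R^*)$. If $c\le c_t$ and $v\in V$, then $z=t-\varphi_c(v)$ satisfies $1\le t-R^*\le z\le M-R^*$ and $\mu(z)\ge c_t\ge c$, so $(z,c)$ is a copy. Hence $\bar\ell(t)\ge aP(c_t)$. Since $aP(\tau)\ge(b-a)M>(b-a)(t-R^*)$, we have $c_t<\tau$, and maximality of $c_t$ gives $aP(c_t)+a\Lambda_{c_t+1}>(b-a)(t-R^*)$. With $\Lambda_c\le2NR^*$, the petal $X_t$ has at most $(b-a)R^*+2aNR^*$ private points. The remaining values of $t$, at most $2R^*$ in number, contribute at most $(b-a)M$ each. So there are at most $M(3bR^*+2aNR^*)$ private points. By \eqref{eq:M}, $M\ge\gamma\tau^2/16\ge aNR^*\tau/(16b)$, that is, $aNR^*\le16bM/\tau$.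 As $R^*\le aNR^*$, $b\ge2$ and $\tau\ge D$, the number of private points is at most
\[
(48b^2+32b)\frac{M^2}\tau\le\frac{64b^2M^2}D .
\]
This is where many placements are needed: the load rises in steps of height $a\Lambda_c$, and a step is only a fraction of order $1/\tau$ of the largest petal.

Finally $aM\le b^2M^2/D$ because $M\ge D$. With $C_1=66b^2$ and \eqref{eq:M},
\begin{equation}\label{eq:points}
aM+|X_1\cup\dots\cup X_M|\le\frac{C_1M^2}D\le\frac{4C_1\gamma^2\tau^4}D .
\end{equation}
Compared with disjoint petals, the construction saves a factor of order $D$.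

\subsection*{Choice of the parameters}
Given a large $n$, let $D=\lfloor\frac14\log\log n\rfloor$. Since $\log6<2$, we have $6^D\le(\log n)^{1/2}$, and Proposition~\ref{prop:deep} gives $\log R\le(\log n)^{1/2}\log(100D^4)=o(\log n)$. Then $\gamma\le4aR^4(R+1)\le8aR^5=n^{o(1)}$. Let
\[
\xi=\Big(\frac{Dn}{4C_1\gamma^2}\Big)^{1/4}\ge n^{1/4-o(1)},\qquad\tau=\lfloor\xi\rfloor .
\]
There is $n_0$, depending only on $\theta$, such that for $n\ge n_0$ we have $D\ge\max(2,\frac18\log\log n)$, $\tau\ge\max(D,16b)$ and $\tau^2\ge\xi^2/2$. For such $n$ the right side of \eqref{eq:points} is at most $n$, and by \eqref{eq:M},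
\[
M\ge\frac{\gamma\tau^2}{16}\ge\frac{\gamma\xi^2}{32}=\frac{\sqrt{Dn}}{64\sqrt{C_1}}\ge\frac{\sqrt{n\log\log n}}{64\sqrt{8C_1}} .
\]
This proves Proposition~\ref{prop:lower}, and with it Theorem~\ref{thm:main}.

\begin{thebibliography}{1}
\bibitem{BBKMS}
Niranjan Balachandran, Srimanta Bhattacharya, Krishn Vishwas Kher, Rogers Mathew, Brahadeesh Sankarnarayanan,
\emph{On hierarchically closed fractional intersecting families},
arXiv:2211.02540 (2022).
\end{thebibliography}
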